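# A Kato-class drift that destroys Green function comparability in a $\kappa$-fat set

Throughout, $d\ge2$ and $\alpha\in(1,2)$. The letters $C,c$ denote positive constants that depend only on $d,\alpha$ unless something else is said; they may change from line to line. We write $a\asymp b$ if $ca\le b\le Ca$, and $a\wedge b=\min(a,b)$.

## 1. The guess that a Kato drift is invisible, tested in free space and in a ball

Let $X$ be the rotationally symmetric $\alpha$-stable process in $\mathbb R^d$, that is, the Lévy process with $\mathbb E_x[e^{i\xi\cdot(X_t-X_0)}]=e^{-t|\xi|^\alpha}$. Its generator is $\Delta^{\alpha/2}$. Add a drift $b:\mathbb R^d\to\mathbb R^d$, so that the generator becomes $\mathcal L^b=\Delta^{\alpha/2}+b\cdot\nabla$, and kill both processes when they leave a bounded open set $D$. Are the two killed heat kernels, and the two Green functions, comparable up to constants?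

The first guess is yes. Since $\alpha>1$, the operator $\Delta^{\alpha/2}$ has higher order than $b\cdot\nabla$, so at small scales the drift should be a small perturbation, provided that $b$ is small at small scales in the sense that fits the problem. That sense is the following.

**Definition 1.1 (Kato class).** For a function $f$ on $\mathbb R^d$ and $r>0$ put
$$M^\alpha_f(r)=\sup_{x\in\mathbb R^d}\int_{|x-y|\le r}\frac{|f(y)|}{|x-y|^{d+1-\alpha}}\,dy .$$
The class $\mathbb K_{d,\alpha-1}$ consists of the $f$ with $\lim_{r\downarrow0}M^\alpha_f(r)=0$.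

Three examples. If $f$ is bounded, then $M^\alpha_f(r)\le C\|f\|_\infty r^{\alpha-1}$, so $f\in\mathbb K_{d,\alpha-1}$. If $f(y)=|y|^{-\gamma}$ with $\gamma>0$, both factors of the integrand are symmetric decreasing about their centers, so the supremum is attained at $x=0$ (Hardy–Littlewood rearrangement inequality) and equals $\int_{|y|\le r}|y|^{\alpha-1-\gamma-d}dy$; hence $f\in\mathbb K_{d,\alpha-1}$ exactly when $\gamma<\alpha-1$. Third, for $f=\rho^{1-\alpha}1_{B(w,\rho)}$ the integral over all $y$ is at most $\rho^{1-\alpha}\int_{B(0,\rho)}|y|^{\alpha-1-d}dy=C$, whatever $\rho$ is. So a bump of width $\rho$ and height $m\rho^{1-\alpha}$ costs at most $Cm$ in the Kato scale, at every $\rho$. This will be our unit of currency.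

**Definition 1.2 ($\kappa$-fat).** An open set $D$ is $\kappa$-fat if there is $R_1>0$ such that for every $x\in D$ and $r\in(0,R_1]$ there is $y$ with $B(y,\kappa r)\subset B(x,r)\cap D$.

For example, $B(0,1)\setminus\{0\}$ is $\frac14$-fat with $R_1=1$: for $x\ne0$ the ball $B(x-\frac r2\frac x{|x|},\frac r2)$ lies in $B(x,r)\cap B(0,1)$, and it contains two disjoint balls of radius $r/4$, at most one of which contains $0$. The cusp $\{0<x_d<1,\ |(x_1,\dots,x_{d-1})|<x_d^2\}$ is not $\kappa$-fat for any $\kappa$: at $x=se_d$ with $r=s$, balls in $B(x,s)\cap D$ have radius at most $(2s)^2$, which is less than $\kappa s$ for small $s$.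

Let the components of $b$ be in $\mathbb K_{d,\alpha-1}$ and let $X^b$ be the Feller process with generator $\mathcal L^b$. For open $D$ let $p_D(t,x,y)$ and $p_D^b(t,x,y)$ be the transition densities of $X$ and $X^b$ killed upon leaving $D$, and let $G_D=\int_0^\infty p_D\,dt$, $G_D^b=\int_0^\infty p_D^b\,dt$ be the Green functions. The source of the problem is Zhen-Qing Chen, Panki Kim, Renming Song, "Dirichlet heat kernel estimates for fractional Laplacian with gradient perturbation", arXiv:1011.3273 (2010). The guess in precise form is this.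

**Conjecture.** Let $T>0$ and let $D$ be a bounded $\kappa$-fat open set. Then there is $c_1\ge1$, depending only on $T,D,\alpha$ and $b$, with the dependence on $b$ only through the rate at which $M^\alpha_{|b|}(r)$ goes to zero, such that
$$c_1^{-1}p_D(t,x,y)\le p_D^b(t,x,y)\le c_1p_D(t,x,y)\quad(t\in(0,T],\ x,y\in D),$$
$$c_1^{-1}G_D(x,y)\le G^b_D(x,y)\le c_1G_D(x,y)\quad(x,y\in D).$$

For bounded $C^{1,1}$ open sets these estimates are known to hold. Let us see by hand why the guess looks right for Green functions. Formally, $G_D^b=G_D+G_D^b(b\cdot\nabla)G_D$, so the first correction to $G_D(x,y)$ is at most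
$$\int_DG_D(x,z)\,|b(z)|\,|\nabla_zG_D(z,y)|\,dz, \tag{1.1}$$
and the test is whether (1.1) is small compared with $G_D(x,y)$.

**Free space.** For $D=\mathbb R^d$ the Green function is $G(x,y)=c|x-y|^{\alpha-d}$. Write $\rho_1=|x-z|$, $\rho_2=|z-y|$, $\rho=|x-y|$. Since $\rho\le2\max(\rho_1,\rho_2)$ and $d>\alpha$, we have $\rho^{d-\alpha}\le C(\rho_1^{d-\alpha}+\rho_2^{d-\alpha})$, so
$$\frac{G(x,z)|\nabla_zG(z,y)|}{G(x,y)}=C\rho_1^{\alpha-d}\rho_2^{\alpha-d-1}\rho^{d-\alpha}\le C\big(\rho_2^{\alpha-d-1}+\rho_1^{\alpha-d}\rho_2^{-1}\big)\le C\big(\rho_1^{\alpha-1-d}+\rho_2^{\alpha-1-d}\big);$$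
in the last step $\rho_1^{\alpha-d}\rho_2^{-1}$ is at most $\rho_1^{\alpha-1-d}$ if $\rho_1\le\rho_2$ and at most $\rho_2^{\alpha-1-d}$ otherwise. If $b$ vanishes off $B(0,1)$ and $x,y\in B(0,1)$, then (1.1) is at most $CM^\alpha_{|b|}(2)\,G(x,y)$. The Kato quantity has appeared by itself.

**The unit ball.** Let $B=B(0,1)$ and $\delta_x=1-|x|$. We claim that the same pointwise bound survives at the boundary:
$$G_B(x,z)\,|\nabla_zG_B(z,y)|\le C\,G_B(x,y)\big(|x-z|^{\alpha-1-d}+|z-y|^{\alpha-1-d}\big). \tag{1.2}$$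
The classical explicit formula is $G_B(x,y)=c\rho^{\alpha-d}\int_0^{w}s^{\alpha/2-1}(1+s)^{-d/2}ds$ with $w=(1-|x|^2)(1-|y|^2)\rho^{-2}$. As $\alpha<d$, the integral is $\asymp(1\wedge w)^{\alpha/2}$, and $1-|x|^2\in[\delta_x,2\delta_x]$. Moreover $1\wedge\frac{\delta_x\delta_y}{\rho^2}\asymp(1\wedge\frac{\delta_x}\rho)(1\wedge\frac{\delta_y}\rho)$: if $\max(\delta_x,\delta_y)\ge2\rho$, the other distance is at least $\rho$ and both sides are $1$; if both distances are below $2\rho$, then $1\wedge\frac{\delta}{\rho}\ge\frac{\delta}{2\rho}$ for each, so the right side is at least $\frac14\delta_x\delta_y\rho^{-2}$, and it is at most $1\wedge\frac{\delta_x\delta_y}{\rho^2}$ in any case. Hence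
$$G_B(x,y)\asymp\rho^{\alpha-d}\Big[\Big(1\wedge\frac{\delta_x}\rho\Big)\Big(1\wedge\frac{\delta_y}\rho\Big)\Big]^{\alpha/2}.$$
Let $\rho_1\le\rho_2$; then $\rho\le2\rho_2$. We use
$$\Big(1\wedge\frac{\delta_x}{\rho_1}\Big)\Big(1\wedge\frac{\delta_z}{\rho_2}\Big)\le4\Big(1\wedge\frac{\delta_x}{\rho_2}\Big)\Big(1\wedge\frac{\delta_z}{\rho_1}\Big). \tag{1.3}$$
To check (1.3), recall $|\delta_x-\delta_z|\le\rho_1$. If $\delta_x<\rho_1$, then $\delta_z<2\rho_1$ and the left side is at most $\frac{\delta_x}{\rho_2}\cdot\frac{\delta_z}{\rho_1}\le(1\wedge\frac{\delta_x}{\rho_2})\cdot2(1\wedge\frac{\delta_z}{\rho_1})$. If $\delta_x\ge\rho_1$ and $\delta_z\ge\rho_1/2$, then $\delta_z\le2\delta_x$, so the left side is at most $2(1\wedge\frac{\delta_x}{\rho_2})$, while $1\wedge\frac{\delta_z}{\rho_1}\ge\frac12$. If $\delta_x\ge\rho_1$ and $\delta_z<\rho_1/2$, then $(1\wedge\frac{\delta_x}{\rho_2})(1\wedge\frac{\delta_z}{\rho_1})\ge\frac{\rho_1}{\rho_2}\cdot\frac{\delta_z}{\rho_1}=\frac{\delta_z}{\rho_2}$,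 which is at least the left side.

Since $\rho\le2\rho_2$, also $1\wedge\frac{\delta_x}\rho\ge\frac12(1\wedge\frac{\delta_x}{\rho_2})$, and likewise for $y$. With (1.3),
$$\frac{(1\wedge\frac{\delta_x}{\rho_1})(1\wedge\frac{\delta_z}{\rho_1})(1\wedge\frac{\delta_z}{\rho_2})(1\wedge\frac{\delta_y}{\rho_2})}{(1\wedge\frac{\delta_x}{\rho})(1\wedge\frac{\delta_y}{\rho})}\le16\Big(1\wedge\frac{\delta_z}{\rho_1}\Big)^2 .$$
As $\rho_1^{\alpha-d}\rho_2^{\alpha-d}\rho^{d-\alpha}\le C\rho_1^{\alpha-d}$, and as the case $\rho_2<\rho_1$ is symmetric, we get with $m=\rho_1\wedge\rho_2$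
$$G_B(x,z)G_B(z,y)\le C\,G_B(x,y)\,m^{\alpha-d}\Big(1\wedge\frac{\delta_z}m\Big)^{\alpha}.$$
The gradient estimate of Fact 3.2 below, in the ball of radius $\delta_z\wedge\rho_2$ about $z$, gives $|\nabla_zG_B(z,y)|\le C(\delta_z\wedge\rho_2)^{-1}G_B(z,y)$. Finally, because $\alpha>1$,
$$\Big(1\wedge\frac{\delta_z}m\Big)^{\alpha}\frac1{\delta_z\wedge\rho_2}\le\Big(1\wedge\frac{\delta_z}m\Big)\Big(\frac1{\delta_z}+\frac1{\rho_2}\Big)\le\frac2m ,$$
and (1.2) follows. So in the ball (1.1) is at most $CM^\alpha_{|b|}(2)G_B(x,y)$. Note what happened: the two Green functions each vanish like a power $\alpha/2$ at the boundary, one gradient costs one power, and $\alpha-1>0$ is left.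

## 2. Sums over scales, one small hole, and the two theorems

In a general $\kappa$-fat set a sensible person would still bound (1.1). One cuts $D$ into the pieces where the smaller of $|z-x|$ and $|z-y|$ is about $2^{-k}$. On a piece at scale $r$, Harnack inequalities bound the contribution by $CM^\alpha_{|b|}(r)G_D(x,y)$; this will be done in Section 10. But now these bounds are added over all scales, and the sum is $\sum_kM^\alpha_{|b|}(2^{-k})\asymp\int_0M^\alpha_{|b|}(r)\frac{dr}r$. It may diverge although $M^\alpha_{|b|}(r)\to0$. In the ball the pointwise bound (1.2) avoided this: it puts all the scales under one integral $\int|b(z)||x-z|^{\alpha-1-d}dz$, which costs $M^\alpha_{|b|}$ once.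

So the approach stops exactly at (1.2), and we should ask whether (1.2) can fail in a $\kappa$-fat set. Look at one round hole. Let $\overline B(w,r)$ be removed from a set, let $\Lambda>1$, and let $u\ge0$ be $C^1$ near $\{r<|z-w|\le\Lambda r\}$ and vanish continuously on $\partial B(w,r)$. Since $u|\nabla u|\ge\frac12|\partial_\varrho u^2|$ along rays from $w$,
$$\int_{r<|z-w|<\Lambda r}u|\nabla u|\,dz\ \ge\ \tfrac12r^{d-1}\int_{S^{d-1}}u(w+\Lambda r\theta)^2\,d\theta . \tag{2.1}$$
No information on the profile of $u$ is needed. Suppose that the hole is at distance about $R\gg r$ from $x$, and that $G_D(x,\cdot)$ and $G_D(\cdot,y)$ both look like multiples of $u$ near the hole. Then (2.1) says that the product of one Green function and the gradient of the other is of order $1/r$ times the product of their values at distance $\Lambda r$ from $w$, instead of $1/R$ as in (1.2). In a ball the same drop from the interior value to $0$ is spread over the width $R$; here it is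 concentrated in a shell of width about $r$.

Now do the bookkeeping for $N$ holes of radius $r=\varepsilon R$ at distance about $R$ from the origin, with $|b|=mr^{1-\alpha}$ on each shell. These are heuristics; the proof makes each of them precise.

* Near one shell, the Kato cost is of order $m$ by the third example of Section 1.
* Seen from distance $R$, the Kato cost is $N\cdot mr^{1-\alpha}\cdot r^d\cdot R^{\alpha-1-d}=m\,N\varepsilon^{d-\alpha}\cdot\varepsilon$.
* The contribution to (1.1), relative to $G_D(x,y)$, is $N\cdot mr^{1-\alpha}\cdot r^{d-1}\cdot R^{\alpha-d}=m\,N\varepsilon^{d-\alpha}$.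
* The holes must not block the process: it should pass them at scale $R$ with probability bounded below. The sum of the hitting probabilities is of order $N\varepsilon^{d-\alpha}$.

Therefore take $N$ to be a small constant times $\varepsilon^{\alpha-d}$. Each scale $R_j=8^{-j}$ then contributes about $m_j$ to (1.1), but costs $m_j$ only for observers at that scale and $m_j\varepsilon_j$ for all others. The total cost is of order $\sup_jm_j+\sum_j m_j\varepsilon_j$, and the total contribution is $\sum m_j$, which may diverge while $m_j\to0$. To keep the set $\kappa$-fat and to leave a corridor free, we put the holes on a lattice in a hyperplane. With spacing $s$ we have $N\asymp(R/s)^{d-1}$, so $s/r\asymp\varepsilon^{-1}\varepsilon^{(d-\alpha)/(d-1)}=\varepsilon^{-(\alpha-1)/(d-1)}$, which is large because $\alpha>1$: the holes are well separated.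

Divergence of the absolute integral (1.1) proves nothing yet, because the true correction has signs. The sign is chosen by letting $b$ point along $-\nabla u$ for one fixed positive Green potential $u=G_Df$. Then $\mathcal L^bu=-f-|b||\nabla u|$, all corrections have one sign, and $u$ must dominate the $X^b$-potential of $f+|b||\nabla u|$. If $G_D^b$ were at least $c^{-1}G_D$, the $X$-potential of $|b||\nabla u|$ would be at most $cu$, and the holes make it infinitely larger. So the guess is wrong.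

**Theorem 1.** Let $d\ge2$, $\alpha\in(1,2)$. There are a bounded $\kappa$-fat open set $D\subset\mathbb R^d$ (the unit ball minus the origin and minus countably many disjoint closed balls accumulating only at the origin) and a drift $b$ with components in $\mathbb K_{d,\alpha-1}$, bounded off every neighborhood of $0$, such that:

* (i) there is no $c<\infty$ with $c^{-1}G_D\le G_D^b$ on $D\times D$;
* (ii) for every $T>0$ there is no $c<\infty$ with $c^{-1}p_D(t,x,y)\le p^b_D(t,x,y)$ for $t\in(0,T]$, $x,y\in D$;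
* (iii) there are bounded $b_n$, vanishing near $0$, with $|b_n|\le|b|$ (so $M^\alpha_{|b_n|}\le M^\alpha_{|b|}$), $\inf_{D\times D}G_D^{b_n}/G_D\to0$, and $\inf_{(0,T]\times D\times D}p_D^{b_n}/p_D\to0$ for every $T>0$. So even for bounded drifts the constant cannot be controlled by the rate of $M^\alpha_{|b|}$.

One may also have $M^\alpha_{|b|}(r)\le C/\log\frac1r$, or $M^\alpha_{|b|}(r)\le C/(\log\frac1r\log\log\frac1r)$, for small $r$, with $C$ arbitrarily small.

In particular the conjecture is false for every $d\ge2$, $\alpha\in(1,2)$ and $T>0$: both lower bounds fail. The summation over scales is not wasted either; it proves the following complement, which is not used for Theorem 1. A boundary point $z$ of $D$ is *regular for $D^c$* if $P_z(\inf\{t>0:X_t\in D^c\}=0)=1$.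

**Theorem 2.** Let $D$ be any bounded $\kappa$-fat open set and $I(b)=\int_0^{\operatorname{diam}D}M^\alpha_{|b|}(r)\frac{dr}r$. There is $\varepsilon_0=\varepsilon_0(D,d,\alpha)>0$ such that, if $I(b)\le\varepsilon_0$, then for every $x\in D$ and a.e. $y\in D$, $G_D^b(x,y)\le\frac43G_D(x,y)$; if moreover every boundary point of $D$ is regular for $D^c$, then also $G_D^b(x,y)\ge\frac23G_D(x,y)$.

Nothing is claimed here about heat kernels under the Dini condition, or about a finite but large $I(b)$.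

## 3. Stable harmonic functions, Dynkin's formula and the perturbed process

$P_x,E_x$ refer to $X$, and $P_x^b,E_x^b$ to $X^b$. $\tau_U$ is the first exit time from $U$, $T_F=\inf\{t\ge0:X_t\in F\}$, $\delta_D(x)=\operatorname{dist}(x,D^c)$, $\nu(z)=c_{d,\alpha}|z|^{-d-\alpha}$ is the Lévy density, and $G(x,y)=c|x-y|^{\alpha-d}$. The density $p$ of $X$ satisfies $p(t,x,y)\le C(t|x-y|^{-d-\alpha}\wedge t^{-d/\alpha})$. We recall that $p_D\le p$ is symmetric, jointly continuous on $(0,\infty)\times D\times D$, and positive if $D$ is a ball. Integrating in time (with $d>\alpha$), $G_D$ is symmetric, continuous off the diagonal, and $G_D\le G$. For bounded $D$, $G_D(x,y)=G(x,y)-E_xG(X_{\tau_D},y)$. We set $G_D(x,y)=0$ if $x\notin D$ or $y\notin D$, and $G_Df(x)=\int G_D(x,y)f(y)dy=E_x\int_0^{\tau_D}f(X_s)ds$. Also $E_xG(X_\tau,y)\le G(x,y)$ for every stopping time $\tau$, because $G(\cdot,y)$ is excessive. Finally $G_D>0$ on $D\times D$: near $y$ it dominates the Green function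 of a ball, and by Fact 3.1 below such a neighborhood is reached with positive probability at the exit from a small ball about any other point.

A function $h$ is *regular harmonic* in $U$ if $h(x)=E_xh(X_{\tau_U})$ for $x\in U$, and *harmonic* in $U$ if it is regular harmonic in every ball $B$ with $\overline B\subset U$. By the strong Markov property, regular harmonic functions are harmonic.

**Green potentials are harmonic off their source.** Let $D$ be bounded and open, $U$ open, $f\ge0$ bounded with $\operatorname{supp}f\cap\overline U=\emptyset$, and $\tau=\tau_{D\cap U}$. Up to time $\tau$ nothing is collected; if $\tau<\tau_D$ then $X_\tau\in D$, and if $\tau=\tau_D$ then $X_\tau\notin D$. So the strong Markov property gives $G_Df(x)=E_xG_Df(X_\tau)$ for $x\in D\cap U$: $G_Df$ is regular harmonic in $D\cap U$ and vanishes off $D$. The same holds for $G_D(\cdot,y)$ if $y\in D\setminus\overline U$. Indeed, take $f=|B(y,\epsilon)|^{-1}1_{B(y,\epsilon)}$ and $\epsilon\to0$.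 Then $G_Df(z)\to G_D(z,y)$ for $z\ne y$, and $G_Df(z)\le CG(z,y)$ (clear if $|z-y|\ge2\epsilon$; otherwise the average is at most $C\epsilon^{\alpha-d}\le CG(z,y)$). Since $E_xG(X_\tau,y)\le G(x,y)<\infty$, also $P_x(X_\tau=y)=0$, and dominated convergence applies.

**Fact 3.1 (Poisson kernel of a ball, M. Riesz).** The exit distribution from $B(a,s)$, started at $x\in B(a,s)$, has on $\{|v-a|>s\}$ the density
$$P_{B(a,s)}(x,v)=C\Big(\frac{s^2-|x-a|^2}{|v-a|^2-s^2}\Big)^{\alpha/2}|x-v|^{-d},\qquad\text{so}\quad P_{B(a,s)}(a,v)\ge Cs^\alpha|v-a|^{-d-\alpha}.$$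

**Fact 3.2 (Harnack and gradient estimates).** Nonnegative functions that are harmonic in $U$ are $C^\infty$ in $U$. If $h\ge0$ on $\mathbb R^d$ is harmonic in $B(a_1,r)\cup B(a_2,r)$ and $|a_1-a_2|\le\lambda r$, then $h(a_1)\le C_\lambda h(a_2)$. If $h\ge0$ is harmonic in $B(a,r)$, then $|\nabla h(a)|\le Cr^{-1}h(a)$.

*Proof.* Write $h(x)=\int P_{B(a,s)}(x,v)h(v)dv$ with $s<r$. For $|x-a|\le s/2$ the ratio $P_{B(a,s)}(x,v)/P_{B(a,s)}(a,v)=(1-|x-a|^2/s^2)^{\alpha/2}(|v-a|/|x-v|)^d$ lies between two positive constants, so $h(x)\asymp h(a)$ there. The $x$-derivatives of the kernel are, locally uniformly in $x$, dominated by multiples of $P_{B(a,s)}(a,v)$; this gives smoothness. At $x=a$ the first factor has zero derivative and $|\nabla_x|x-v|^{-d}|\le ds^{-1}|a-v|^{-d}$ since $|v-a|>s$; so $|\nabla h(a)|\le ds^{-1}h(a)$, and $s\uparrow r$. For the two-ball statement: if $|a_1-a_2|<r/2$, it is contained in the first comparison. Otherwise $B(a_1,r/8)$ and $B(a_2,r/8)$ are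 disjoint, $h\ge ch(a_1)$ on $B(a_1,r/8)$, and $h(a_2)\ge\int_{B(a_1,r/8)}P_{B(a_2,r/8)}(a_2,v)h(v)dv\ge c\,r^\alpha((\lambda+1)r)^{-d-\alpha}r^dh(a_1)$. $\square$

**Fact 3.3 (Uniform boundary Harnack principle; Bogdan–Kulczycki–Kwaśnicki, PTRF 140 (2008), Theorem 1).** There is $C=C(d,\alpha)$ such that for every open $D$, $x_0\in\mathbb R^d$, $r>0$ and all nonnegative $h_1,h_2$ regular harmonic in $D\cap B(x_0,r)$ and zero on $D^c\cap B(x_0,r)$,
$$h_1(x)h_2(y)\le C\,h_1(y)h_2(x),\qquad x,y\in D\cap B(x_0,r/2).$$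

**Fact 3.4 (Ikeda–Watanabe formula).** If $A$ is a Borel set at positive distance from an open set $U$, then for $x\in U$ and $t>0$, $P_x(X_{\tau_U}\in A,\ \tau_U\le t)=E_x\int_0^{t\wedge\tau_U}\int_A\nu(X_s-y)\,dy\,ds$.

**Fact 3.5 (Dynkin's formula and mollified potentials).** Let $D$ be bounded and open. For $\psi\in C_c^\infty(\mathbb R^d)$ and $x\in D$, $E_x\psi(X_{\tau_D})=\psi(x)+G_D\Delta^{\alpha/2}\psi(x)$ (recall $E_x\tau_D<\infty$). Let $g$ be measurable with $G_D|g|$ bounded, $v=G_Dg$, let $\eta_{1/k}$ be the standard even mollifier supported in $\overline B(0,1/k)$, and $D_n=\{z\in D:\delta_D(z)>1/n\}$. Then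
$$v*\eta_{1/k}\in C_c^\infty(\mathbb R^d),\qquad\Delta^{\alpha/2}(v*\eta_{1/k})=-g*\eta_{1/k}\ \text{ on }D_n,\quad k>n. \tag{3.1}$$

*Proof of (3.1).* If $\operatorname{supp}\psi\subset D$, Dynkin's formula reads $G_D\Delta^{\alpha/2}\psi=-\psi$ on $D$. By Fubini (the double integral is at most $\|G_D|g|\|_\infty\int|\Delta^{\alpha/2}\psi|<\infty$; in particular $g\psi$ is integrable) and symmetry,
$$\int v\,\Delta^{\alpha/2}\psi=\int g\,G_D\Delta^{\alpha/2}\psi=-\int g\psi .$$
For $x\in D_n$ and $k>n$ apply this to $\psi=\eta_{1/k}(x-\cdot)$, whose support $\overline B(x,1/k)$ lies in $D$; since $\Delta^{\alpha/2}$ commutes with translations and reflections, the left side is $\Delta^{\alpha/2}(v*\eta_{1/k})(x)$. As $v$ is bounded with bounded support, $v*\eta_{1/k}\in C_c^\infty$. $\square$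

**Lemma 3.6 (vanishing at regular points).** Let $D$ be bounded and open, $F\subset D^c$ closed, $z_*\in F$ with $P_{z_*}(X_v\in F\text{ for arbitrarily small }v>0)=1$, and $f\ge0$ bounded. Then $G_Df(z)\to0$ as $D\ni z\to z_*$.

*Proof.* For $0<s<t$ the function $z\mapsto P_z(X_v\notin F,\ s\le v\le t)$ is $P_s$ applied to a bounded function, hence continuous (strong Feller property). As $s\downarrow0$ these functions decrease to $q_t(z)=P_z(X_v\notin F,\ 0<v\le t)$, which is therefore upper semicontinuous, and $q_t(z_*)=0$. Moreover $P_z(\tau_D>t)\le q_t(z)$. With $u=G_Df$, which is bounded, the Markov property at time $t$ gives $u(z)\le t\|f\|_\infty+\|u\|_\infty P_z(\tau_D>t)$. So $\limsup_{z\to z_*}u(z)\le t\|f\|_\infty$ for every $t>0$. $\square$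

**The process $X^b$.** It is the Feller process with the transition density $p^b(t,x,y)$ on $\mathbb R^d$ constructed by Bogdan–Jakubowski (CMP 271 (2007)); see also Chen–Kim–Song (Ann. Probab. 40 (2012)). We use two properties of it: $p^b\le C_tp$ on $(0,t]$, and there is $t_0>0$ such that for $t\le t_0$
$$p^b(t,x,y)=p(t,x,y)+\int_0^t\!\!\int p^b(r,x,z)\,b(z)\cdot\nabla_zp(t-r,z,y)\,dz\,dr, \tag{3.2}$$
with the absolute integral bounded by $Cp(t,x,y)$. (Here $C_t$ and $C$ may depend on $b$.) A Feller process is a Hunt process, so $X^b$ is quasi-left-continuous. Note that $\int G_D^b(x,z)\varphi(z)dz=E_x^b\int_0^{\tau_D}\varphi(X_s^b)ds$ for $\varphi\ge0$; only such integrals will enter our arguments.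

**Fact 3.7 (martingale problem).** For $\varphi\in C_c^\infty(\mathbb R^d)$ the process $\varphi(X_t^b)-\varphi(X_0^b)-\int_0^t\mathcal L^b\varphi(X_s^b)ds$ is a martingale, and $\sup_xE_x^b\int_0^t|b(X_s^b)|ds<\infty$.

*Proof.* We have $\int_0^tp^b(s,x,y)ds\le C_t(|x-y|^{\alpha-d}\wedge|x-y|^{-d-\alpha})$. Since $M^\alpha_{|b|}(r_0)<\infty$ for some $r_0$, the integrals of $|b|$ over balls of radius $r_0$ are bounded uniformly in the center; covering, so are those over balls of radius $1$, and $M^\alpha_{|b|}(1)<\infty$. For $|x-y|<1$ use $|x-y|^{\alpha-d}\le|x-y|^{\alpha-1-d}$ and $M^\alpha_{|b|}(1)<\infty$; for $|x-y|\ge1$ use the decay $|x-y|^{-d-\alpha}$ and the uniform bound on $\int_{B(w,1)}|b|$. This is the second claim. For the first, let $g=\Delta^{\alpha/2}\varphi$, which is bounded and smooth with bounded gradient. Integrating (3.2) against $g$ gives $P_s^bg=P_sg+\int_0^sP_r^b(b\cdot\nabla P_{s-r}g)dr$ for $s\le t_0$. Integrate over $s\in[0,t]$ with $t\le t_0$;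 Fubini is justified by $|\nabla P_ug|\le\|\nabla g\|_\infty$ and the second claim. Since $\int_0^sP_ug\,du=P_s\varphi-\varphi$,
$$\int_0^tP_s^bg\,ds=P_t\varphi-\varphi+\int_0^tP_r^b\big(b\cdot\nabla(P_{t-r}\varphi-\varphi)\big)dr=P_t^b\varphi-\varphi-\int_0^tP_r^b(b\cdot\nabla\varphi)dr,$$
where the last equality is (3.2) integrated against $\varphi$. So $P_t^b\varphi-\varphi=\int_0^tP_s^b\mathcal L^b\varphi\,ds$ for $t\le t_0$, hence for all $t$ by the semigroup property, and the Markov property gives the martingale. $\square$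

## 4. A unit ball with lattices of holes

**Hitting bound.** The purpose is to measure how much a hole blocks. There is $C_0$ with
$$P_z(T_{\overline B(w,r)}<\infty)\le C_0\Big(\frac r{|z-w|}\Big)^{d-\alpha},\qquad z\ne w. \tag{4.1}$$
This is trivial for $|z-w|<4r$ if $C_0\ge4^{d-\alpha}$. Otherwise the expected time spent in $B(w,2r)$ from $z$ is $\int_{B(w,2r)}G(z,v)dv\le Cr^d|z-w|^{\alpha-d}$. By the strong Markov property it is at least $P_z(T_{\overline B(w,r)}<\infty)$ times the infimum over $v\in\overline B(w,r)$ of $E_v\tau_{B(v,r)}=cr^\alpha$.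

**The constant $p_0$.** The purpose is a lower bound for reaching a safe place without obstacles. Let $\Omega=\{\frac12<|z|<4\}$. If $\frac34\le|z|\le3$ and $|z-e_d|\ge\frac12$, then $B(z,\frac18)\subset\Omega$ is disjoint from $\overline B(e_d,\frac14)\subset\Omega$. By Fact 3.1 the process jumps from $B(z,\frac18)$ directly into $\overline B(e_d,\frac14)$ with probability at least some $p_0=p_0(d,\alpha)>0$. So $P_z(T_{\overline B(e_d,1/4)}<\tau_\Omega)\ge p_0$.

**Parameters.** For $j\ge1$ put $R_j=8^{-j}$, $\varepsilon_j=\varepsilon_*2^{-j}$, $r_j=\varepsilon_jR_j$, and choose the spacing $s_j=R_j(\varepsilon_j^{d-\alpha}/q)^{1/(d-1)}$, so that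
$$\varepsilon_j^{d-\alpha}\Big(\frac{R_j}{s_j}\Big)^{d-1}=q. \tag{4.2}$$
Let $W_j=\{w\in s_j\mathbb Z^{d-1}\times\{0\}:R_j\le|w|\le2R_j\}$ and $N_j=\#W_j$. For $w\in W_j$,
$$C_02^{d-\alpha}r_j^{d-\alpha}\sum_{w'\in W_j\setminus\{w\}}|w-w'|^{\alpha-d}\le C\,r_j^{d-\alpha}s_j^{1-d}R_j^{\alpha-1}=C_1q. \tag{4.3}$$
Indeed, on the $(d-1)$-dimensional lattice cell of side $s_j$ about $w'\ne w$ we have $|w-v|\le(1+\sqrt d)|w-w'|$, because $|w-w'|\ge s_j$. So $|w-w'|^{\alpha-d}\le Cs_j^{1-d}\int_{\text{cell}}|w-v|^{\alpha-d}dv$, and the cells lie in $\{|v-w|\le CR_j\}$. In $\mathbb R^{d-1}$ the integral of $|v|^{\alpha-d}$ over that ball is $CR_j^{\alpha-1}$, since $\alpha-d>-(d-1)$. The last equality in (4.3) is (4.2).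

Fix in this order: $\Lambda\ge8$ with $C_0\Lambda^{\alpha-d}\le p_0/4$; $q\in(0,1]$ with $C_1q\le p_0/4$; and $\varepsilon_*\in(0,\frac1{64\Lambda}]$ with $\varepsilon_*^{d-\alpha}\le q(4\sqrt d)^{-(d-1)}$ and $\varepsilon_*^{-(\alpha-1)/(d-1)}\ge8\Lambda$. All of them depend only on $d,\alpha$. Consequences:

* $s_j\le R_j/(4\sqrt d)$, so cells are small compared with the annulus, $N_j\asymp(R_j/s_j)^{d-1}$, and by (4.2)
$$N_j\asymp\varepsilon_j^{\alpha-d}. \tag{4.4}$$
* $s_j/r_j=\varepsilon_j^{-(\alpha-1)/(d-1)}q^{-1/(d-1)}\ge8\Lambda\ge64$: holes are well separated.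
* $\Lambda r_j\le R_j/64$.

**The set.** Let
$$D=B(0,1)\setminus\Big(\{0\}\cup\bigcup_{j\ge1}\bigcup_{w\in W_j}\overline B(w,r_j)\Big).$$
Holes of scale $j$ lie in $\{\frac78R_j\le|z|\le\frac{17}8R_j\}\cap\{|z_d|\le r_j\}$. They accumulate only at $0$, so $D$ is open. Let $\Omega_j=\{R_j/2<|z|<4R_j\}\subset B(0,\frac12)$. Holes of scale $j-1$ have $|z|\ge7R_j$ and holes of scale $j+1$ have $|z|\le\frac{17}{64}R_j$, so $D\cap\Omega_j$ is $\Omega_j$ minus the holes of scale $j$. Finally
$$\{z_d>|z|/3\}\cap B(0,1)\subset D, \tag{4.5}$$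
because on holes of scale $j$ we have $|z_d|\le R_j/8<|z|/3$.

**Proposition 4.1.** $D$ is $\kappa$-fat with $\kappa=1/32$ and $R_1=1/8$.

*Proof.* Let $x\in D$, $r\le1/8$. If $|x|\ge\frac12$, then $B(x,r)\subset\{|z|>\frac38\}$ meets no hole, and $B(x-\frac r2\frac x{|x|},\frac r2)\subset B(x,r)\cap D$. If $|x|<\frac12$, then $B(x,r)\subset B(0,1)$, and we distinguish two cases.

(A) Some hole $\overline B(w,r_i)$ with $r_i>r/64$ meets $B(x,r/8)$. Then $B(x,r/8)\subset B(w,r_i+\frac r4)\subset B(w,17r_i)$. Every other hole of scale $i$ is at distance at least $s_i-r_i\ge63r_i$ from $w$. Holes of other scales, and $0$, are at distance at least $R_i-\frac{17}{64}R_i=\frac{47}{64}R_i>17r_i$ from $w$. So $B(x,r/8)\cap D=B(x,r/8)\setminus\overline B(w,r_i)$. It contains $B\big(x+\frac r{16}\frac{x-w}{|x-w|},\frac r{16}\big)$, whose points have distance greater than $|x-w|>r_i$ from $w$.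

(B) Otherwise all holes that meet $B(x,r/8)$, and $0$, lie in $\{|z_d|\le r/64\}$. Then $B(x\pm\frac r{16}e_d,\frac r{32})\subset B(x,r/8)\cap D$, with sign $+$ if $x_d\ge0$ and $-$ otherwise: on this ball $|z_d|>\frac r{32}$. $\square$

## 5. A Green potential and its gradient on the shells

Fix $0\le f\in C_c^\infty(B(\frac34e_d,\frac1{16}))$, $f\not\equiv0$, and $u=G_Df$. The support of $f$ lies in $D$ by (4.5), and in $\{|z|>\frac{11}{16}\}$. Then $u$ is bounded (by $\sup Gf$) and zero off $D$. It is positive on $D$, as $G_D$ is. In $D$ we have $u=Gf-\tilde h$ with $\tilde h(x)=E_x[Gf(X_{\tau_D})]$ bounded, nonnegative and harmonic; as $Gf$ is smooth, $u\in C^\infty(D)$.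

*The function $u$ vanishes continuously on the boundary of each hole $F=\overline B(w,r_j)$.* Let $z_*\in\partial F$. For $s\le r_j^\alpha$, $F$ contains a closed ball of radius $s^{1/\alpha}$ with $z_*$ on its boundary, so scaling gives $P_{z_*}(X_s\in F)\ge c$. Hence $P_{z_*}(X_s\in F\text{ for arbitrarily small }s>0)\ge c$, and by Blumenthal's zero-one law this probability is $1$. Apply Lemma 3.6.

Let $A_j=R_je_d$. On $B(A_j,R_j/2)$ we have $z_d>R_j/2>|z|/3$, so $B(A_j,R_j/2)\subset D$ by (4.5). It also lies in $\Omega_j$.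

**Lemma 5.1.** There is $c>0$ such that for all $j\ge1$, $w\in W_j$ and $x\in D$ with $|x|<R_j/4$,
$$\int_{r_j<|z-w|<\Lambda r_j}G_D(x,z)\,|\nabla u(z)|\,dz\ \ge\ c\,r_j^{d-1}R_j^{\alpha-d}\,u(x).$$

*Proof.* **Step 1: the holes do not block.** *This step shows that near each hole, at distance $\Lambda r_j$, our functions are at least a constant times their value at $A_j$.* Claim: if $h=u$ or $h=G_D(x,\cdot)$, and $|z-w|=\Lambda r_j$, then $h(z)\ge ch(A_j)$.

Put $\overline B_j=\overline B(A_j,R_j/4)$. The closure of $\Omega_j$ contains neither $x$ (as $|x|<R_j/4$) nor points of $\operatorname{supp}f$ (as $4R_j\le\frac12$). So $h$ is regular harmonic in $(D\cap\Omega_j)\setminus\overline B_j$ and harmonic in $B(A_j,R_j/2)$; by Fact 3.2, $h\ge ch(A_j)$ on $\overline B_j$. The point $z$ lies in $(D\cap\Omega_j)\setminus\overline B_j$: it has $|z_d|\le\Lambda r_j\le R_j/64$, $\frac34R_j\le|z|\le3R_j$, $|z-A_j|\ge R_j/2$, and $|z-w'|\ge s_j-\Lambda r_j>r_j$ for $w'\ne w$. Hence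
$$h(z)\ge P_z(T_{\overline B_j}<\tau_{D\cap\Omega_j})\inf_{\overline B_j}h\ge c\,P_z(T_{\overline B_j}<\tau_{D\cap\Omega_j})\,h(A_j).$$
Without holes the probability would be at least $p_0$, by scaling. Subtract the probability of ever hitting a hole of scale $j$:
$$P_z(T_{\overline B_j}<\tau_{D\cap\Omega_j})\ge p_0-\sum_{w'\in W_j}P_z(T_{\overline B(w',r_j)}<\infty)\ge p_0-C_0\Lambda^{\alpha-d}-C_1q\ge\frac{p_0}2 .$$
For $w'=w$ we used (4.1) with $|z-w|=\Lambda r_j$. For $w'\ne w$ we used $|z-w'|\ge|w-w'|-\Lambda r_j\ge\frac12|w-w'|$ (as $|w-w'|\ge s_j\ge8\Lambda r_j$) with (4.1) and (4.3).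

**Step 2: reaching $A_j$ from $x$.** *This step compares $G_D(x,A_j)$ with $u(x)$.* Claim: $G_D(x,A_j)\ge cR_j^{\alpha-d}u(x)/u(A_j)$.

Both $G_D(\cdot,A_j)$ and $u$ are regular harmonic in $D\cap B(0,R_j/2)$ and vanish on $D^c\cap B(0,R_j/2)$. The points $x$ and $A_{j+1}$ are in $B(0,R_j/4)$. By Fact 3.3,
$$\frac{G_D(x,A_j)}{u(x)}\ge C^{-1}\frac{G_D(A_{j+1},A_j)}{u(A_{j+1})}.$$
The set $V=\bigcup_{t\in[1/8,1]}B(tR_je_d,tR_j/2)$ lies in $\{z_d>|z|/3\}\cap B(0,\frac12)\subset D$. By monotonicity and scaling, $G_D(A_{j+1},A_j)\ge G_V(A_{j+1},A_j)=cR_j^{\alpha-d}$. Since $u$ is harmonic in $B(A_j,R_j/16)$ and in $B(A_{j+1},R_j/16)$, Fact 3.2 gives $u(A_{j+1})\le Cu(A_j)$. The claim follows.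

**Step 3: the shell.** *This step combines the boundary Harnack principle at the hole with (2.1).* We have $B(w,4\Lambda r_j)\cap D=B(w,4\Lambda r_j)\setminus\overline B(w,r_j)$: other holes of scale $j$ have distance at least $s_j-r_j\ge8\Lambda r_j-r_j$ from $w$, and holes of other scales and $0$ have distance at least $\frac{47}{64}R_j$, while $4\Lambda r_j\le R_j/16$. The closure of $B(w,4\Lambda r_j)$ contains neither $x$ nor points of $\operatorname{supp}f$. Let $z_0$ minimize $u$ on $\{|z-w|=\Lambda r_j\}$. By Fact 3.3 in $B(w,4\Lambda r_j)$ and by Step 1 for $G_D(x,\cdot)$,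
$$G_D(x,z)\ge c\,u(z)\frac{G_D(x,z_0)}{u(z_0)}\ge c\,u(z)\frac{G_D(x,A_j)}{u(z_0)},\qquad r_j<|z-w|<\Lambda r_j .$$
By (2.1), $\int_{r_j<|z-w|<\Lambda r_j}u|\nabla u|dz\ge\frac12r_j^{d-1}\int_{S^{d-1}}u(w+\Lambda r_j\theta)^2d\theta\ge cr_j^{d-1}u(z_0)^2$. So the integral in the lemma is at least
$$c\,r_j^{d-1}G_D(x,A_j)\,u(z_0)\ge c\,r_j^{d-1}G_D(x,A_j)\,u(A_j)\ge c\,r_j^{d-1}R_j^{\alpha-d}u(x),$$
by Step 1 for $u$, and Step 2. $\square$

**Remark 5.2 (the pointwise bound (1.2) fails in $D$).** Suppose that (1.2) held with $D$ in place of $B$ and some constant $C'$. For $z$ in a shell of scale $j$ and $|x|<R_j/4$, $y\in\operatorname{supp}f$, we have $|x-z|\ge R_j/2$ and $|z-y|\ge\frac{11}{16}-\frac{129}{64}\cdot\frac18\ge R_j$. Since $|\nabla u(z)|\le\int|\nabla_zG_D(z,y)|f(y)dy$, integrating (1.2) against $f(y)dy$ and over the shell would bound the integral in Lemma 5.1 by $CC'r_j^dR_j^{\alpha-1-d}u(x)$. Lemma 5.1 then gives $c\le CC'r_j/R_j=CC'\varepsilon_j$ for all $j$,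 which is absurd.

## 6. A drift that is small for Kato and large for the Green function

Let $m_j\downarrow0$ with $\sum m_j=\infty$ (for example $m_j=1/j$), and put
$$\beta=\sum_j\beta_j,\qquad\beta_j=m_jr_j^{1-\alpha}\sum_{w\in W_j}1_{\{r_j<|z-w|<\Lambda r_j\}},\qquad b=-\beta\,\frac{\nabla u}{|\nabla u|}\,1_{D\cap\{\nabla u\ne0\}}.$$
The shells are disjoint and lie in $D$. We have $|b|\le\beta$ and $-b\cdot\nabla u=\beta|\nabla u|$ in $D$. Off every neighborhood of $0$ only finitely many $\beta_j$ are nonzero, so $\beta$ is bounded there; in particular $\beta$ is bounded on each $D_n$, because $0\in D^c$.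

**Proposition 6.1.** $\beta\in\mathbb K_{d,\alpha-1}$; hence the components of $b$ are in $\mathbb K_{d,\alpha-1}$.

*Proof.* Let $I_j(x)=\int\beta_j(y)|x-y|^{\alpha-1-d}dy$.

**Step 1: the cost of scale $j$ anywhere.** One shell contributes at most $Cm_jr_j^{1-\alpha}\min(r_j^{\alpha-1},\,r_j^d|x-w|^{\alpha-1-d})$: the first bound is the third example of Section 1; for the second, use $|x-y|\ge\frac12|x-w|$ if $|x-w|\ge2\Lambda r_j$, and otherwise the first bound. At most one $w$ has $|x-w|<s_j/2$; it contributes at most $Cm_j$. Since $\#\{w\in W_j:|x-w|\le t\}\le C(t/s_j)^{d-1}$ for $t\ge s_j/2$, the $w$ with $2^{i-1}s_j\le|x-w|<2^is_j$, $i\ge0$, contribute at most $Cm_jr_j^{d+1-\alpha}\,2^{i(d-1)}(2^is_j)^{\alpha-1-d}$. The power of $2^i$ is $\alpha-2<0$, so the sum converges: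
$$I_j(x)\le Cm_j+Cm_j\Big(\frac{r_j}{s_j}\Big)^{d+1-\alpha}\le Cm_j\qquad\text{for all }x. \tag{6.1}$$

**Step 2: the cost seen from other scales.** If $|x|\notin[R_j/2,4R_j]$, then $|x-y|\ge\frac38R_j$ on $\operatorname{supp}\beta_j$, which lies in $\{\frac{63}{64}R_j\le|y|\le\frac{129}{64}R_j\}$. By (4.4),
$$I_j(x)\le Cm_jr_j^{1-\alpha}N_jr_j^dR_j^{\alpha-1-d}=Cm_jN_j\varepsilon_j^{d+1-\alpha}\le Cm_j\varepsilon_j. \tag{6.2}$$

**Step 3: all scales together.** Each $x$ satisfies $|x|\in[R_j/2,4R_j]$ for at most two $j$. So $\sup_x\sum_{j>n}I_j(x)\le C\sup_{j>n}m_j+C\sum_{j>n}m_j\varepsilon_j=:\eta_n\to0$. Since $\sum_{j\le n}\beta_j$ is bounded, $\limsup_{r\to0}M^\alpha_\beta(r)\le\eta_n$ for each $n$, hence $M^\alpha_\beta(r)\to0$. $\square$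

**Blow-up.** Put $J(x)=\int_DG_D(x,z)\beta(z)|\nabla u(z)|dz\in[0,\infty]$. Summing Lemma 5.1 over the shells, with (4.4) in the form $N_jr_j^{d-\alpha}R_j^{\alpha-d}=N_j\varepsilon_j^{d-\alpha}\ge c$,
$$J(x)\ge c\,u(x)\sum_{j:R_j>4|x|}N_jm_jr_j^{1-\alpha}r_j^{d-1}R_j^{\alpha-d}\ge c\,u(x)\sum_{j:R_j>4|x|}m_j,\qquad\text{so}\quad\frac{J(x)}{u(x)}\to\infty\quad(D\ni x\to0). \tag{6.3}$$

## 7. The potential of $f+\beta|\nabla u|$ under the drift

**Lemma 7.1.** For $x\in D$, $\displaystyle E_x^b\int_0^{\tau_D}\big(f+\beta|\nabla u|\big)(X_s^b)\,ds\le u(x)$.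

*Proof.* **Step 1: the inequality up to the exit from $D_n$.** *Inside $D_n$ everything is bounded, so we may mollify and use the martingale problem.* Let $x\in D_n$, let $\tau_n$ be the exit time of $X^b$ from $D_n$, and let $\varphi_k=u*\eta_{1/k}\ge0$, $k>n$. By Fact 3.7, optional stopping and (3.1) with $v=u$, $g=f$,
$$0\le E_x^b\varphi_k(X^b_{t\wedge\tau_n})=\varphi_k(x)+E_x^b\int_0^{t\wedge\tau_n}\big(-f*\eta_{1/k}+b\cdot\nabla\varphi_k\big)(X_s^b)\,ds.$$
Let $k\to\infty$. Then $\varphi_k(x)\to u(x)$ and $f*\eta_{1/k}\to f$ uniformly. For $k>2n$ we have $\nabla\varphi_k=(\nabla u)*\eta_{1/k}$ on $D_n$, which involves only values on the compact set $\{\delta_D\ge\frac1{2n}\}\subset D$, where $\nabla u$ is uniformly continuous; so $\nabla\varphi_k\to\nabla u$ uniformly on $D_n$. And $b$ is bounded on $D_n$. Since $-b\cdot\nabla u=\beta|\nabla u|$,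
$$0\le u(x)-E_x^b\int_0^{t\wedge\tau_n}\big(f+\beta|\nabla u|\big)(X_s^b)\,ds .$$

**Step 2: $\tau_n\uparrow\tau_D$.** *This removes the truncation.* Let $\tau_n\uparrow\sigma\le\tau_D$. On $\{\sigma<\infty\}$, $X^b_{\tau_n}\to X^b_\sigma$ a.s. by quasi-left-continuity, and $X^b_{\tau_n}\notin D_n$ by right-continuity, $D_n$ being open. If $X_\sigma^b\in D_m$ for some $m$, then $X^b_{\tau_n}\in D_m\subset D_n$ for large $n$, a contradiction. So $X^b_\sigma\notin D$ and $\sigma=\tau_D$. Monotone convergence, first $n\to\infty$ and then $t\to\infty$, finishes the proof. $\square$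

## 8. Failure of both lower bounds

**Proof of Theorem 1(i).** If $c^{-1}G_D\le G_D^b$, then by Lemma 7.1
$$J(x)\le c\int G_D^b(x,z)\,\beta(z)|\nabla u(z)|\,dz\le c\,u(x)\qquad\text{for all }x\in D,$$
which contradicts (6.3).

For heat kernels on $(0,T]$ we need to know that times up to $T$ already carry a fixed fraction of the Green function.

**Lemma 8.1.** For a bounded open $D$ and $T>0$ there is $C_T$ (depending on $D$) with $G_D(x,z)\le C_T\int_0^Tp_D(s,x,z)\,ds$ for $x,z\in D$.

*Proof.* In this proof constants depend on $D,T$. Put $t_0=T/4$, $\psi(x)=P_x(\tau_D>t_0)$, $B_i=B(y_1,i\rho)$ with $\overline B_4\subset D$, $U=D\setminus\overline B_2$ and $\sigma=T_{\overline B_2}$.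

**Step 1: survivors visit $\overline B_2$.** *We show $P_x(\sigma\le t_0,\ \sigma<\tau_D)\ge c\psi(x)$.* For $x\in\overline B_2$ this is trivial, since $\sigma=0$. Let $x\in U$. If $\tau_D>t_0$, then either $\sigma\le t_0<\tau_D$ or $\tau_U=\sigma\wedge\tau_D>t_0$. So
$$\psi(x)\le P_x(\sigma\le t_0,\sigma<\tau_D)+P_x(\tau_U\ge t_0)\le P_x(\sigma\le t_0,\sigma<\tau_D)+t_0^{-1}E_x[t_0\wedge\tau_U].$$
By Fact 3.4, since $\nu(v-y)\ge c$ for $v\in U$, $y\in B_1$,
$$P_x(X_{\tau_U}\in B_1,\ \tau_U\le t_0)=E_x\int_0^{t_0\wedge\tau_U}\int_{B_1}\nu(X_s-y)\,dy\,ds\ge c\,E_x[t_0\wedge\tau_U].$$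
On the event on the left, $\sigma=\tau_U\le t_0$ and $\sigma<\tau_D$. So $E_x[t_0\wedge\tau_U]\le CP_x(\sigma\le t_0,\sigma<\tau_D)$, and the claim follows.

**Step 2: lower bound for $p_D$.** From $X_\sigma\in\overline B_2$ the process stays in $B(X_\sigma,\rho)\subset B_3$ for time $2t_0$ with probability at least $c$. Hence $P_x(X_s\in B_3,\ \tau_D>s)\ge c\psi(x)$ for $s\in[t_0,2t_0]$. Since $p_D\ge p_{B_4}\ge c$ on $[t_0,2t_0]\times B_3\times B_3$ (positivity and continuity), Chapman–Kolmogorov with the times $t_0$, $s-2t_0$, $t_0$, and symmetry, give $p_D(s,x,z)\ge c\psi(x)\psi(z)$ for $s\in[3t_0,4t_0]$.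

**Step 3: upper bound for $p_D$.** From any $x\in D$, a jump of size larger than $2\operatorname{diam}D$ occurs before time $1$ with probability bounded below, and if the process is still in $D$ then, such a jump leaves $D$. So $\sup_{x\in D}P_x(\tau_D>1)<1$ and $P_x(\tau_D>t)\le Ce^{-\lambda t}$ with some $\lambda>0$. For $t\ge t_0$, $p_D(t,x,y)\le P_x(\tau_D>t-\frac{t_0}2)\sup p(\frac{t_0}2,\cdot,\cdot)\le Ce^{-\lambda t}$. Then for $t\ge3t_0$, by Chapman–Kolmogorov with times $t_0,t-2t_0,t_0$, $p_D(t,x,z)\le\psi(x)\psi(z)\sup p_D(t-2t_0,\cdot,\cdot)\le Ce^{-\lambda t}\psi(x)\psi(z)$.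

**Step 4: conclusion.** $\int_{3t_0}^\infty p_D(t,x,z)dt\le C\psi(x)\psi(z)\le C\int_{3t_0}^{4t_0}p_D(t,x,z)dt$, and $\int_0^{3t_0}p_D\,dt\le\int_0^Tp_D\,dt$. $\square$

**Proof of Theorem 1(ii).** If $c^{-1}p_D\le p_D^b$ on $(0,T]\times D\times D$, then by Lemmas 8.1 and 7.1
$$J(x)\le C_T\int_0^T\!\!\int p_D(s,x,z)\beta|\nabla u|(z)\,dz\,ds\le cC_T\int_0^T\!\!\int p_D^b(s,x,z)\beta|\nabla u|(z)\,dz\,ds\le cC_Tu(x)$$
for all $x\in D$, contradicting (6.3).

**Proof of Theorem 1(iii).** Let $\beta^{(n)}=\sum_{j\le n}\beta_j$ and $b_n=-\beta^{(n)}\frac{\nabla u}{|\nabla u|}1_{D\cap\{\nabla u\ne0\}}$. It is bounded, vanishes near $0$, and $|b_n|\le|b|$. The function $u$ does not depend on the drift, so Lemma 7.1 holds verbatim for $b_n,\beta^{(n)}$. By Lemma 5.1 and (4.4), for $x\in D$ with $|x|<R_n/4$,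
$$J_n(x):=\int G_D(x,z)\,\beta^{(n)}(z)|\nabla u(z)|\,dz\ge c\,u(x)\sum_{j\le n}m_j .$$
Let $\kappa_n=\inf G_D^{b_n}/G_D$. Then $\kappa_nJ_n(x)\le\int G_D^{b_n}(x,z)\beta^{(n)}|\nabla u|(z)dz\le u(x)$, so $\kappa_n\le C/\sum_{j\le n}m_j\to0$. Let $\kappa_n'=\inf_{(0,T]\times D\times D}p_D^{b_n}/p_D$. The computation in (ii) gives $\kappa_n'J_n(x)\le C_Tu(x)$, so $\kappa_n'\le CC_T/\sum_{j\le n}m_j\to0$. $\blacksquare$

## 9. Logarithmic rates

It remains to prove the last sentence of Theorem 1. First, replacing $\beta$ by $\lambda\beta$ with $\lambda>0$ multiplies $J$ and $J_n$ by $\lambda$ and changes nothing else in Sections 7 and 8. So smallness of $M^\alpha_{|b|}$ does not help.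

**Proposition 9.1.** Suppose moreover that $m_j\le Cm_{2j}$ (for example $m_j=\frac1j$ or $m_j=\frac1{j\log(j+1)}$). Then $M^\alpha_{|b|}(r)\le Cm_k$ for $R_{k+1}<r\le R_k$, with $C$ depending on $d,\alpha$ and the sequence.

*Proof.* It suffices to bound $M^\alpha_\beta(R_k)$, because $M^\alpha_\beta$ is nondecreasing and $|b|\le\beta$.

**Step 1: fine scales.** Scales $j>k$ contribute at most $Cm_k$, by (6.1) for at most two of them, (6.2) for the others, and monotonicity of $m_j$.

**Step 2: only two coarse scales are seen.** The supports of $\beta_j$ and $\beta_{j+1}$ with $j+1<k$ have distance at least $(\frac{63}{64}-\frac18\cdot\frac{129}{64})R_j\ge\frac12R_j\ge32R_k$, and supports of scales further apart are separated by more. So a ball of radius $R_k$ meets at most two scales $j\le k$: the scale $j=k$ and at most one $j<k$. By (6.1), and by $\beta_j\le m_jr_j^{1-\alpha}$, each contributes at most $Cm_j\min\big(1,(R_k/r_j)^{\alpha-1}\big)$.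

**Step 3: the size of one coarse scale.** If $k\le2j$, then $m_j\le Cm_{2j}\le Cm_k$. If $k>2j$, then $R_k/r_j=8^{j-k}2^j/\varepsilon_*=2^{4j-3k}/\varepsilon_*\le C2^{-k}$, and $2^{-k(\alpha-1)}\le Cm_k$ because iterating $m_j\le Cm_{2j}$ gives $m_k\ge ck^{-p}$ for some $p$. $\square$

For $R_{k+1}<r\le R_k$ we have $\log\frac1r<(k+1)\log8$. So $m_j=\frac1j$ gives $M^\alpha_{|b|}(r)\le C/\log\frac1r$ for small $r$, and $m_j=\frac1{j\log(j+1)}$, whose sum still diverges, gives $M^\alpha_{|b|}(r)\le C/(\log\frac1r\log\log\frac1r)$. Multiplying $\beta$ by a small $\lambda$ makes $C$ arbitrarily small. This completes the proof of Theorem 1. Both of these rates $\omega(r)$ have $\int_0\omega(r)\frac{dr}r=\infty$; compare Theorem 2.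

## 10. Summing the drift over dyadic scales in a $\kappa$-fat set

From here on $D$ is any bounded $\kappa$-fat open set, $\ell=\operatorname{diam}D$ and $M=M^\alpha_{|b|}$. Note that $\kappa\le1$. Replacing $\kappa$ by $\kappa\min(1,R_1/\ell)$, we have for all $x\in D$, $0<r\le\ell$ a point $A_r(x)$ with $B(A_r(x),\kappa r)\subset D\cap B(x,r)$ (for $r>R_1$ use the ball found at radius $R_1$). In this section $C,c$ depend only on $d,\alpha$ and this $\kappa$. The aim is to control (1.1).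

**Proposition 10.1.** There is $C_K$ with
$$\int_DG_D(x,z)\,|b(z)|\,|\nabla_zG_D(z,y)|\,dz\le C_K\,I(b)\,G_D(x,y),\qquad x\ne y\text{ in }D. \tag{10.1}$$

Three lemmas prepare it: the first bounds the factor $G_D(x,z)$ on a piece at scale $r$, the second the integral of $|b||\nabla_zG_D|$ over the piece, the third puts the two together.

**Lemma 10.2.** Let $Q\in D$, $0<r\le\ell$, $a=A_r(Q)$, and let $h\ge0$ be regular harmonic in $D\cap B(Q,2r)$ and zero on $D^c\cap B(Q,2r)$. Then $h\le Ch(a)$ on $D\cap B(Q,r)$.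

*Proof.* Let $U=D\cap B(Q,2r)$ and $h_2(z)=P_z(X_{\tau_U}\notin B(Q,2r))\le1$, which is regular harmonic in $U$ and zero on $D^c\cap B(Q,2r)$. By Fact 3.1, $h_2(a)\ge P_a(X_{\tau_{B(a,\kappa r)}}\notin B(Q,2r))\ge c$. Fact 3.3 in $B(Q,2r)$ gives $h(z)\le Ch(a)h_2(z)/h_2(a)\le Ch(a)$. $\square$

**Lemma 10.3.** Let $Q\in D$, $0<r\le\ell$, $a=A_r(Q)$, $y\in D\setminus B(Q,4r)$. Then
$$\int_{D\cap B(Q,r)}|b(z)|\,|\nabla_zG_D(z,y)|\,dz\le C\,r^{d-\alpha}M(3r)\,G_D(a,y).$$

*Proof.* Let $h=G_D(\cdot,y)$ and $\omega_y=P_y(X_{\tau_D}\in\cdot)$, so by symmetry $h(z)=G(z,y)-\int G(z,w)\omega_y(dw)$ in $D$.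

**Step 1: the exit measure near $Q$.** *We show $\omega_y(B(Q,2r))\le Cr^{d-\alpha}h(a)$.* Take $\psi\in C_c^\infty(B(Q,3r))$, $0\le\psi\le1$, $\psi=1$ on $B(Q,2r)$, obtained by scaling a fixed function, so that $|\Delta^{\alpha/2}\psi(z)|\le Cr^{-\alpha}(1+|z-Q|/r)^{-d-\alpha}$. By Dynkin's formula (Fact 3.5) at $y$, where $\psi(y)=0$,
$$\omega_y(B(Q,2r))\le E_y\psi(X_{\tau_D})\le Cr^{-\alpha}\int h(z)\Big(1+\frac{|z-Q|}r\Big)^{-d-\alpha}dz .$$
The function $h$ is harmonic in $B(a,\kappa r)$, since this ball lies in $D\cap B(Q,r)$ and $y$ does not lie in it. On $B(a,\kappa r/2)$, $h\le Ch(a)$ by Fact 3.2; this part contributes at most $Cr^{d-\alpha}h(a)$. Elsewhere $(1+|z-Q|/r)^{-d-\alpha}\le r^{d+\alpha}|z-a|^{-d-\alpha}$, because $|z-a|\le|z-Q|+r$. Fact 3.1 with $s=\kappa r/2$ gives $r^\alpha\int_{|z-a|\ge\kappa r/2}h(z)|z-a|^{-d-\alpha}dz\le Ch(a)$, so this part contributes at most $Cr^{d-\alpha}h(a)$ too.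

**Step 2: splitting $h$.** *The part of $h$ that comes from far away is smooth at scale $r$; the rest is an explicit potential.* Let
$$H(z)=G(z,y)-\int_{w\notin B(Q,2r)}G(z,w)\,\omega_y(dw).$$
It is nonnegative, because $E_yG(z,X_{\tau_D})\le G(z,y)$, and harmonic in $B(Q,2r)$. (The value at the single point $z=y$ plays no role, because exit distributions of balls have densities.) By Fact 3.2, $|\nabla H|\le Cr^{-1}H(a)$ on $B(Q,r)$. Since $|a-w|\ge\kappa r$ for $w\in D^c$, Step 1 gives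
$$H(a)=h(a)+\int_{B(Q,2r)}G(a,w)\,\omega_y(dw)\le h(a)+C(\kappa r)^{\alpha-d}\omega_y(B(Q,2r))\le Ch(a).$$
In $D$ we may differentiate the integral over $B(Q,2r)$, since $|z-w|\ge\delta_D(z)$ for $w\in D^c$. Hence for $z\in D\cap B(Q,r)$
$$|\nabla h(z)|\le Cr^{-1}h(a)+C\int_{B(Q,2r)}|z-w|^{\alpha-1-d}\,\omega_y(dw).$$

**Step 3: integration against $|b|$.** We have $\int_{B(Q,r)}|b|\le r^{d+1-\alpha}M(r)$, and for $w\in B(Q,2r)$, $\int_{B(Q,r)}|b(z)||z-w|^{\alpha-1-d}dz\le M(3r)$. With Step 1 the two terms are at most $Cr^{d-\alpha}M(r)h(a)$ and $CM(3r)r^{d-\alpha}h(a)$. $\square$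

**Lemma 10.4.** Let $x\ne y$ in $D$, $0<r\le\ell$, $B(a,\kappa r)\subset D$, and $63r\le|a-x|\wedge|a-y|\le129r$. Then $r^{d-\alpha}G_D(x,a)G_D(a,y)\le C\,G_D(x,y)$.

*Proof.* By symmetry let $|a-y|\le129r$. Put $\rho=|x-y|$.

**Case $\rho\ge4r$.** Let $y'=A_r(y)$. Fact 3.3 in $B(y,2r)$ for $G_D(x,\cdot)$ and $G_D(a,\cdot)$, whose poles lie off $\overline B(y,2r)$, gives $G_D(x,y)\ge cG_D(x,y')G_D(a,y)/G_D(a,y')$. Here $G_D(a,y')\le Cr^{\alpha-d}$, as $|a-y'|\ge62r$. The balls $B(y',\kappa r)$ and $B(a,\kappa r)$ lie in $D$ and miss $x$, and $|a-y'|\le130r$. So Fact 3.2 gives $G_D(x,y')\ge cG_D(x,a)$, and the claim follows.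

**Case $\rho<4r$.** Let $t=\rho/4<r$, $x'=A_t(x)$, $y'=A_t(y)$. Fact 3.3 in $B(x,2t)$ for $G_D(\cdot,y),G_D(\cdot,a)$, and then in $B(y,2t)$ for $G_D(x',\cdot),G_D(a,\cdot)$ (note $|x'-y|\ge3t$), gives
$$G_D(x,y)\ge c\,\frac{G_D(x,a)}{G_D(x',a)}\,G_D(x',y)\ge c\,\frac{G_D(x,a)}{G_D(x',a)}\cdot\frac{G_D(y,a)}{G_D(y',a)}\,G_D(x',y').$$
$G_D(x',a)$ and $G_D(y',a)$ are at most $Cr^{\alpha-d}$, as both distances are at least $62r$. Moreover $G_D(x',y')\ge ct^{\alpha-d}$: take $v$ with $|v-x'|=\kappa t/2$, so that $G_D(x',v)\ge G_{B(x',\kappa t)}(x',v)=ct^{\alpha-d}$, and apply Fact 3.2 to $G_D(x',\cdot)$ between $v$ and $y'$ with balls of radius $\kappa t/4$, which lie in $D$ and miss $x'$ (note $|x'-y'|\ge2t$ and $|v-y'|\le7t$). So $G_D(x,y)\ge ct^{\alpha-d}r^{2(d-\alpha)}G_D(x,a)G_D(a,y)\ge cr^{d-\alpha}G_D(x,a)G_D(a,y)$, since $t<r$. $\square$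

**Proof of Proposition 10.1.** For $R=2^{-k}\ell$, $k\ge1$, cover $\{z\in D:R\le|z-x|\wedge|z-y|<2R\}$ by at most $C(d)$ balls $B(Q,r)$, $r=R/64$, centered in this set. Then $x,y\notin B(Q,4r)$, and $a=A_r(Q)$ satisfies $63r\le|a-x|\wedge|a-y|\le129r$. By Lemma 10.2 for $G_D(x,\cdot)$, then Lemma 10.3, then Lemma 10.4, the integral over $D\cap B(Q,r)$ is at most
$$C\,G_D(x,a)\,r^{d-\alpha}M(3r)\,G_D(a,y)\le C\,M(R)\,G_D(x,y).$$
The sets with $k\ge1$ exhaust $D$ up to a null set. Since $M$ is nondecreasing, $M(2^{-k}\ell)\log2\le\int_{2^{-k}\ell}^{2^{1-k}\ell}M(r)\frac{dr}r$, so $\sum_{k\ge1}M(2^{-k}\ell)\le I(b)/\log2$. $\square$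

## 11. The majorizing series and its regularity

Put $K=C_KI(b)$, and let $I(b)\le\varepsilon_0$ with $\varepsilon_0$ so small that $K\le\frac14$ (and that one more smallness condition below holds). Let $0\le f\in C_c^\infty(D)$, $u=G_Df$, and for $\varphi\ge0$
$$S\varphi(z)=|b(z)|\int|\nabla_zG_D(z,y)|\,\varphi(y)\,dy .$$
By (10.1), $G_DS\varphi\le KG_D\varphi$. Put $g=\sum_{n\ge0}S^nf$. Then
$$g=f+Sg,\qquad v:=G_Dg\le\sum_nK^nu=\frac1{1-K}\,u\le\tfrac43u. \tag{11.1}$$

**Step 1: a local bound for $g$.** *Before differentiating $G_Dg$ we must know that $g$ is locally of Kato type.* Let $g_N=\sum_{n\le N}S^nf$ and $W_N(z)=\int|\nabla_zG_D(z,y)|g_N(y)dy$, so $g_N=f+|b|W_{N-1}$ with $W_{-1}=0$. By Fact 3.2, $|\nabla_zG_D(z,y)|\le C\delta_D(z)^{-1}G_D(z,y)$ if $|z-y|\ge\delta_D(z)/2$, and $|\nabla_zG_D(z,y)|\le C|z-y|^{-1}G_D(z,y)\le C|z-y|^{\alpha-1-d}$ if $|z-y|<\delta_D(z)/2$. The first region contributes to $W_N(z)$ at most $C\delta_D(z)^{-1}G_Dg_N(z)\le C\delta_D(z)^{-1}\|u\|_\infty$.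 In the second region $\delta_D(y)\ge\delta_D(z)/2$, so $g_N(y)\le\|f\|_\infty+2|b(y)|\delta_D(z)^{-1}\|\delta_DW_{N-1}\|_\infty$, and its contribution is at most $C\|f\|_\infty\delta_D(z)^{\alpha-1}+2C\delta_D(z)^{-1}M(\ell/2)\|\delta_DW_{N-1}\|_\infty$. Multiplying by $\delta_D(z)\le\ell$,
$$\|\delta_DW_N\|_\infty\le C_f+2C\,M(\ell/2)\,\|\delta_DW_{N-1}\|_\infty,\qquad M(\ell/2)\le\frac{I(b)}{\log2}\le2I(b),$$
where $C_f$ depends on $f,D$ but not on $N$. If $\varepsilon_0$ is small, the coefficient is at most $\frac12$, and induction from $W_{-1}=0$ gives $\sup_N\|\delta_DW_N\|_\infty\le2C_f$. Letting $N\to\infty$: on compact subsets of $D$, $\int|\nabla_zG_D(z,y)|g(y)dy$ is bounded and $g\le C'(1+|b|)$, with $C'$ depending on the compact set.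

**Step 2: $G_D\tilde g$ is $C^1$.** *We show that, for measurable $\tilde g$ with $|\tilde g|\le g$,*
$$G_D\tilde g\in C^1(D),\qquad\nabla G_D\tilde g(z)=\int\nabla_zG_D(z,y)\,\tilde g(y)\,dy,\qquad|b\cdot\nabla G_D\tilde g|\le Sg. \tag{11.2}$$
The last claim follows from the second. Let $O$ be open with $\overline O\subset D$ compact, $K_0\subset O$ compact and convex with nonempty interior, and $z_0\in K_0$.

*Far part.* For $y\in D\setminus O$, $G_D(\cdot,y)$ is harmonic in $O$, so by Fact 3.2 $|\nabla_zG_D(z,y)|\le C_{K_0}G_D(z_0,y)$ for $z\in K_0$. Since $\int G_D(z_0,y)g(y)dy<\infty$, dominated convergence shows that $G_D(\tilde g1_{D\setminus O})$ is $C^1$ in the interior of $K_0$, with differentiation under the integral.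

*Near part.* Let $k(z,y)=E_z[G(X_{\tau_D},y)]=G(z,y)-G_D(z,y)$ for $y\in O$. As a function of $z$ it is nonnegative and harmonic in $D$, so $|\nabla_zk(z,y)|\le C_{K_0}k(z_0,y)$ for $z\in K_0$. By Step 1, $|\tilde g|1_O\le C'(1+|b|)1_{\overline O}$ is in the Kato class, so $G(|\tilde g|1_O)$ is bounded and $\int_Ok(z_0,y)|\tilde g(y)|dy=E_{z_0}[G(|\tilde g|1_O)(X_{\tau_D})]<\infty$. So $\int_Ok(\cdot,y)\tilde g(y)dy$ is $C^1$ in the interior of $K_0$, again with differentiation under the integral. It remains to treat $G(\tilde g1_O)$. Write $G(z,y)=\Gamma(z-y)$ and let $\Gamma_\epsilon=\chi(|\cdot|/\epsilon)\Gamma$ with a smooth $0\le\chi\le1$ that is $0$ near $0$ and $1$ on $[1,\infty)$. Then $\Gamma_\epsilon*(\tilde g1_O)$ is $C^1$ with gradient $\nabla\Gamma_\epsilon*(\tilde g1_O)$. Since $|\Gamma-\Gamma_\epsilon|\le C|z|^{\alpha-d}1_{|z|<\epsilon}$ and $|\nabla\Gamma-\nabla\Gamma_\epsilon|\le C|z|^{\alpha-1-d}1_{|z|<\epsilon}$, these functions and their gradients converge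 uniformly, with errors at most $C\epsilon M^\alpha_{|\tilde g|1_O}(\epsilon)$ and $CM^\alpha_{|\tilde g|1_O}(\epsilon)$. So $G(\tilde g1_O)\in C^1$ with $\nabla G(\tilde g1_O)=\int_O\nabla_zG(z,y)\tilde g(y)dy$. Adding the parts gives (11.2).

**Step 3: a limit formula.** *This replaces Itô's formula for $\tilde v=G_D\tilde g$, which is only $C^1$.* Let $|\tilde g|\le g$, $\tilde v=G_D\tilde g$ (bounded, by (11.1)), $\varphi_k=\tilde v*\eta_{1/k}$, $x\in D_n$, and $\tau_n$ the exit time of $X^b$ from $D_n$. Then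
$$\lim_{k\to\infty}E_x^b\varphi_k(X^b_{t\wedge\tau_n})=\tilde v(x)-E_x^b\int_0^{t\wedge\tau_n}\big(\tilde g-b\cdot\nabla\tilde v\big)(X_s^b)\,ds. \tag{11.3}$$
Indeed, Fact 3.7 and (3.1) give for $k>n$
$$E_x^b\varphi_k(X^b_{t\wedge\tau_n})=\varphi_k(x)-E_x^b\int_0^{t\wedge\tau_n}\big(\tilde g*\eta_{1/k}-b\cdot\nabla\varphi_k\big)(X_s^b)\,ds .$$
As $k\to\infty$, $\varphi_k(x)\to\tilde v(x)$; by (11.2) $\nabla\varphi_k\to\nabla\tilde v$ uniformly on $D_n$, and $E_x^b\int_0^t|b(X_s^b)|ds<\infty$. It remains to see that $E_x^b\int_0^{t\wedge\tau_n}|\tilde g*\eta_{1/k}-\tilde g|(X_s^b)ds\to0$. The occupation density of $X^b$ on $[0,t]$ is at most $C_t|x-y|^{\alpha-d}$. On $D_n$, for $k>2n$, only values of $\tilde g$ on $D_{2n}$ enter, where $|\tilde g|\le C'(1+|b|)$. Since $|z|^{\alpha-d}\le\epsilon|z|^{\alpha-1-d}$ for $|z|<\epsilon$, the part $|x-y|<\epsilon$ is at most $C(\epsilon^\alpha+\epsilon M(\epsilon))$ uniformly in $k$; for the convolution, write it as an average over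 shifts $s$ of $\int_{|x-y|<\epsilon}|x-y|^{\alpha-d}|\tilde g(y-s)|dy$ and move the shift to the center $x$ of the ball. On $|x-y|\ge\epsilon$ the density is bounded, and $\tilde g*\eta_{1/k}\to\tilde g$ in $L^1(D_n)$. Let first $k\to\infty$ and then $\epsilon\to0$.

## 12. Two-sided Green function bounds under the Dini condition

**Upper bound.** Apply (11.3) with $\tilde g=g$, $\tilde v=v$. The left side is nonnegative, and by (11.2) $g-b\cdot\nabla v\ge g-Sg=f$. So $E_x^b\int_0^{t\wedge\tau_n}f(X_s^b)ds\le v(x)$. Let $n\to\infty$, where $\tau_n\uparrow\tau_D$ by Step 2 of the proof of Lemma 7.1 (which used only that $D$ is open), and then $t\to\infty$: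
$$G_D^bf\le v\le\frac1{1-K}G_Df\le\tfrac43G_Df .$$
Since $0\le f\in C_c^\infty(D)$ is arbitrary, $G_D^b(x,y)\le\frac43G_D(x,y)$ for every $x$ and a.e. $y$. In particular $E_x^b\tau_D\le\frac43E_x\tau_D<\infty$.

**Lower bound, if every boundary point of $D$ is regular for $D^c$.** Put $g'=2f-g=f-Sg$; then $|g'|\le f+Sg=g$. Let $v'=G_Dg'=2u-v\le2u$. By (11.2),
$$g'-b\cdot\nabla v'\le f-Sg+Sg=f .$$
By regularity and Lemma 3.6 with $F=D^c$, $u$ is continuous on $\mathbb R^d$ with compact support (it is continuous in $D$ by (11.2)). So $u*\eta_{1/k}\to u$ uniformly. Since $v'*\eta_{1/k}\le2u*\eta_{1/k}$, formula (11.3) with $\tilde g=g'$ yields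
$$v'(x)\le E_x^b\int_0^{t\wedge\tau_n}f(X_s^b)\,ds+2E_x^bu(X^b_{t\wedge\tau_n}).$$
Let $n\to\infty$. By quasi-left-continuity $X^b_{t\wedge\tau_n}\to X^b_{t\wedge\tau_D}$ a.s. Since $u$ is bounded and continuous, and $u=0$ off $D$, the last term tends to $2E_x^b[u(X_t^b);\,t<\tau_D]$. As $t\to\infty$ this tends to $0$, because $\tau_D<\infty$ a.s. by the upper bound. So
$$G_D^bf\ge v'=2u-v\ge\Big(2-\frac1{1-K}\Big)u\ge\tfrac23G_Df .$$
Since $f$ is arbitrary, $G_D^b(x,y)\ge\frac23G_D(x,y)$ for every $x$ and a.e. $y$. This proves Theorem 2. $\blacksquare$
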